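# Groups of sub-exponential growth acting on 1-manifolds are $C^1$ up to conjugacy

## 1. Guessing "yes": finite groups, one homeomorphism, polynomial growth

A 1-manifold here is a connected one: $M$ is $\mathbb R$, $[0,1)$, $[0,1]$ or $S^1$. We write $\mathrm{Homeo}_+(M)$ for the group of orientation-preserving homeomorphisms and $\mathrm{Diff}^1_+(M)$ for the group of orientation-preserving $C^1$ diffeomorphisms. A subgroup $G\subset \mathrm{Homeo}_+(M)$ is *conjugate to a subgroup of* $\mathrm{Diff}^1_+(M)$ if there is one homeomorphism $h$ of $M$ such that $hgh^{-1}$ is a $C^1$ diffeomorphism for every $g\in G$. So a single change of coordinate must smooth all of $G$ at once.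

For a finite generating set $S$ of $G$, let $|g|$ be the length of a shortest word in $S^{\pm1}$ representing $g$, and let $v(m)=\#\{g:|g|\le m\}$. Since $v(m+n)\le v(m)v(n)$, Fekete's lemma says that $\frac1m\log v(m)$ converges to its infimum $\omega\ge 0$. The group has *sub-exponential growth* if $\omega=0$, and *exponential growth* if $\omega>0$; in the second case $v(m)\ge e^{\omega m}$ for every $m$. Changing $S$ changes lengths by at most a bounded factor, so the dichotomy does not depend on $S$.

The question, posed in Kiran Parkhe, "Smoothing nilpotent actions on 1-manifolds", arXiv:1403.7781 (2014), is this: if $G\subset\mathrm{Homeo}_+(M)$ is finitely generated of sub-exponential growth, is $G$ conjugate to a subgroup of $\mathrm{Diff}^1_+(M)$?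

A natural first guess is yes: a group with few elements should allow some kind of averaging, and averaging smooths things. Let us test this.

**Finite groups.** A finite subgroup of $\mathrm{Homeo}_+([0,1])$ is trivial: if $g(x)>x$, then $x<g(x)<g^2(x)<\cdots$, so $g$ has infinite order; if $g(x)<x$, use $g^{-1}$. On $S^1=\mathbb R/\mathbb Z$ let $G$ be finite and put $\mu=\frac1{|G|}\sum_{g\in G} g_*\mathrm{Leb}$. This is a $G$-invariant probability measure without atoms, positive on every nonempty open set. Use $\mu$ as a new arc length, that is, let $h(x)$ be the $\mu$-mass of the positive arc from $0$ to $x$, modulo $1$. In the new coordinate every $g$ preserves length, so $hGh^{-1}$ consists of rotations. The guess holds, and averaging is what proves it.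

**One homeomorphism.** Let $G=\langle f\rangle\cong\mathbb Z$ on $[0,1]$ with $f(x)>x$ on $(0,1)$. For $\lambda>1$ compare $f$ with
$$f_\lambda(x)=\frac{\lambda x}{1+(\lambda-1)x},\qquad f_\lambda(x)-x=\frac{(\lambda-1)x(1-x)}{1+(\lambda-1)x}>0\ \text{ on }(0,1),\qquad f_\lambda'(x)=\frac{\lambda}{(1+(\lambda-1)x)^2}.$$
Fix $a\in(0,1)$. The sequence $f^n(a)$ increases, and its limits as $n\to\pm\infty$ are fixed points, hence $1$ and $0$. So the intervals $f^n[a,f(a))$, $n\in\mathbb Z$, partition $(0,1)$, and likewise for $f_\lambda$. Take any increasing homeomorphism $h:[a,f(a)]\to[a,f_\lambda(a)]$ and extend it by $h(f^n(x))=f_\lambda^n(h(x))$, $h(0)=0$, $h(1)=1$. Then $hfh^{-1}=f_\lambda$, a $C^1$ diffeomorphism. Its derivative lies in $[\lambda^{-1},\lambda]$, with $\lambda$ as close to $1$ as we like. The guess holds again, but not through an invariant measure: if $\mu$ is finite and $f$-invariant, the disjoint sets $f^n[a,f(a))$ have equal mass, so this mass is $0$.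

**Polynomial growth.** Every finitely generated virtually nilpotent subgroup of $\mathrm{Homeo}_+(M)$ is conjugate to a subgroup of $\mathrm{Diff}^1_+(M)$; this is a known result that we only quote. By Gromov's theorem, a finitely generated group has polynomial growth if and only if it is virtually nilpotent. So the guess holds for polynomial growth. Sub-exponential growth is more: Navas showed that $\mathrm{Diff}^1_+([0,1])$ contains finitely generated groups of intermediate growth, between polynomial and exponential.

**No growth hypothesis at all.** Here the guess fails. Thurston's stability theorem (Topology 13, 1974) implies that every nontrivial finitely generated subgroup of $\mathrm{Diff}^1_+([0,1])$ surjects onto $\mathbb Z$. The nontrivial group $\langle a,b,c\mid a^2=b^3=c^7=abc\rangle$ embeds in $\mathrm{Homeo}_+(\mathbb R)$ (Bergman, Pacific J. Math. 147, 1991), hence in $\mathrm{Homeo}_+([0,1])$. It is perfect: in its abelianization, written additively, $2a=a+b+c$ gives $a=b+c$; then $3b=2a=2b+2c$ gives $b=2c$, so $a=3c$; and $7c=a+b+c=6c$ gives $c=0$. A perfect group does not surject onto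 $\mathbb Z$, so this group is not conjugate into $\mathrm{Diff}_+^1([0,1])$. Any proof must therefore use growth.

Under the growth hypothesis, the guess is right.

## 2. Trading the conjugacy for a measure with continuous densities

Both tests suggest looking for a measure and using it as a coordinate. Here is the precise version on $[0,1]$.

**Lemma 5.** Let $G$ act on $[0,1]$ by orientation-preserving homeomorphisms. Suppose $\mu$ is an atomless Borel probability measure on $[0,1]$, positive on nonempty open sets, and that for each $g\in G$ there is a continuous $c(g,\cdot):[0,1]\to\mathbb R$ with $\mu(gB)=\int_Be^{c(g,x)}d\mu(x)$ for all Borel $B$. Put $h(x)=\mu([0,x])$. Then $h\in\mathrm{Homeo}_+([0,1])$, and $hgh^{-1}\in\mathrm{Diff}^1_+([0,1])$ has derivative $e^{c(g,h^{-1}(t))}$ at $t$.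

*Proof.* The function $h$ is continuous since $\mu$ has no atoms, strictly increasing since $\mu$ has full support, and $h(0)=0$, $h(1)=1$. The measures $h_*\mu$ and $\mathrm{Leb}$ agree on intervals, so $h_*\mu=\mathrm{Leb}$. Put $\varphi=hgh^{-1}$ and let $a<b$. Then
$$\varphi(h(b))-\varphi(h(a))=h(gb)-h(ga)=\mu(g[a,b])=\int_{[a,b]}e^{c(g,x)}d\mu(x)=\int_{h(a)}^{h(b)}e^{c(g,h^{-1}(t))}\,dt .$$
The last integrand is continuous and positive, so $\varphi$ is $C^1$ with $D\varphi(t)=e^{c(g,h^{-1}(t))}>0$. The same applies to $\varphi^{-1}=hg^{-1}h^{-1}$. $\blacksquare$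

For instance, $\mu=\mathrm{Leb}$ and $g=f_2$ give $c(g,x)=\log 2-2\log(1+x)$. Conversely, a conjugacy $h$ into $\mathrm{Diff}_+^1([0,1])$ gives such a measure: for increasing $h$ and $\mu=(h^{-1})_*\mathrm{Leb}$, $\varphi=hgh^{-1}$, we have $\mu(gB)=\mathrm{Leb}(\varphi(hB))=\int_{hB}D\varphi\,dt=\int_B D\varphi(h(x))\,d\mu(x)$. So nothing is lost by looking for $\mu$. The search for $\mu$ turns out not to need dimension one.

**Definition (length function).** A *length function* on a countable group $G$ is a map $\ell:G\to\mathbb Z_{\ge0}$ with $\ell(1)=0$, $\ell(g^{-1})=\ell(g)$, $\ell(gh)\le\ell(g)+\ell(h)$, and all balls $\{\ell\le m\}$ finite. Put $v(m)=\#\{g:\ell(g)\le m\}$. We call $\ell$ *sub-exponential* if $\frac1m\log v(m)\to0$.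

On a finitely generated group of sub-exponential growth, a word length is one. A group need not be finitely generated to have one: on $\bigoplus_{i\ge1}\mathbb Z/2$ with basis $s_1,s_2,\dots$, put $\ell(\sum_{i\in A}s_i)=\sum_{i\in A}2^i$. Adding two elements takes a symmetric difference of index sets, so $\ell$ is subadditive. By uniqueness of binary expansions $\ell$ takes each even value $\ge0$ exactly once, so $v(m)=\lfloor m/2\rfloor+1$.

Here are the four statements to be proved.

**Theorem 1.** Let $G$ be a countable group with a sub-exponential length function $\ell$, acting by homeomorphisms on a nonempty compact metrizable space $X$ without isolated points. Let $\varepsilon>0$. Then there are a finite, atomless Borel measure $\mu$ on $X$ with full support, and continuous functions $c(g,\cdot):X\to\mathbb R$ $(g\in G)$, such that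
$$\mu(gB)=\int_B e^{c(g,x)}\,d\mu(x)\qquad (g\in G,\ B\subset X\text{ Borel}),\tag{1}$$
$c(gh,x)=c(g,hx)+c(h,x)$, and $|c(g,x)|\le\varepsilon$ for all $x$ whenever $\ell(g)\le1$.

**Theorem 2.** Let $M$ be a 1-manifold and $G\subset\mathrm{Homeo}_+(M)$ finitely generated of sub-exponential growth. Then $G$ is conjugate to a subgroup of $\mathrm{Diff}^1_+(M)$. If $M=[0,1]$ or $S^1$, then for any finite generating set $S$ and any $\varepsilon>0$ the conjugacy $h$ can be chosen with $e^{-\varepsilon}\le D(hsh^{-1})\le e^{\varepsilon}$ for all $s\in S$.

**Theorem 3.** Let $G\subset\mathrm{Homeo}_+(M)$ be a countable group, not necessarily finitely generated, all of whose finitely generated subgroups have sub-exponential growth. Then $G$ is conjugate to a subgroup of $\mathrm{Diff}^1_+(M)$.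

**Theorem 4.** For a finitely generated group $G$ the following are equivalent: (a) $G$ has sub-exponential growth; (b) for every action of $G$ by homeomorphisms on a nonempty compact metrizable space $X$ without isolated points, there are a finite atomless fully supported Borel measure $\mu$ and continuous $c(g,\cdot)$ with $\mu(gB)=\int_Be^{c(g,\cdot)}d\mu$ for all $g$ and all Borel $B$.

## 3. Averaging over the group leaves a corner

The first thing to try is the average that worked for finite groups, with weights to make it converge. Take an atomless probability measure $\lambda$ of full support on $X$, fix $\delta>0$, and put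
$$\mu=\sum_{g\in G}e^{-\delta\ell(g)}g_*\lambda .$$
Sub-exponential growth makes this finite: if $v(m)\le Ce^{\delta m/2}$ for all $m$, the total mass is at most $\sum_m v(m)e^{-\delta m}\le C\sum_m e^{-\delta m/2}$. For $\ell(s)\le1$, reindexing gives
$$\mu(sB)=\sum_g e^{-\delta\ell(g)}\lambda(g^{-1}sB)=\sum_{g}e^{-\delta\ell(sg)}\lambda(g^{-1}B),\qquad |\ell(sg)-\ell(g)|\le1,$$
so $e^{-\delta}\mu(B)\le\mu(sB)\le e^{\delta}\mu(B)$. On $[0,1]$, $\mu$ as a coordinate thus makes $s$ bi-Lipschitz with constant $e^\delta$. That is close to what we want. What is missing is the *continuity* of the density, and nothing in the construction provides it.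

It really can fail. Let $G=\langle f\rangle$ on $[0,1]$ with $f(x)>x$ on $(0,1)$, $\ell(f^n)=|n|$, $I=[a,f(a))$, and start from an atomless $\lambda$ concentrated on $I$, positive on every nonempty open subset of $I$. The sets $f^nI$ partition $(0,1)$, so $\mu=\sum_ne^{-\delta|n|}f^n_*\lambda$ has full support. On $f^nI$ it equals $e^{-\delta|n|}f^n_*\lambda$. For $B\subset f^nI$,
$$\mu(fB)=e^{-\delta|n+1|+\delta|n|}\mu(B)=\begin{cases}e^{-\delta}\mu(B),& n\ge0,\ \text{i.e. } B\subset[a,1),\\ e^{\delta}\mu(B),& n<0,\ \text{i.e. } B\subset(0,a).\end{cases}$$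
After the change of coordinate, $f$ is piecewise affine with slope $e^\delta$ before $h(a)$ and $e^{-\delta}$ after it. There is a corner at $h(a)$, however small $\delta$ is.

The weights $e^{-\delta|n|}$ depend on the position along the orbit, counted from the starting point in $I$. When the starting point moves across the end of $I$, the count jumps. So we should not choose the weights first and hope that the density is continuous. We should choose the continuous density first.

## 4. A continuous cocycle first, an orbit sum second

If (1) holds, the functions $c(g,\cdot)$ satisfy the cocycle identity $c(gh,x)=c(g,hx)+c(h,x)$. Suppose we start from a cocycle, continuous in $x$, with the further property that $c(g,x)$ depends only on the pair $(x,gx)$. Write then $C(x,y)=c(g,x)$ for $y=gx$. For $z=kx\in Gx$ the cocycle identity $c(gk,x)=c(g,kx)+c(k,x)$ reads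
$$C(x,gz)=C(x,z)+c(g,z).\tag{2}$$
The next lemma says that weights $e^{C(x,y)}$ along orbits automatically give the transformation rule, with the prescribed density. Only convergence has to be checked.

**Lemma 6 (orbit sums).** Let a countable group $G$ act by homeomorphisms on a compact metrizable space $X$ with a countable base $O_1,O_2,\dots$ of nonempty open sets. Let $c(g,\cdot)$ be continuous functions satisfying the cocycle identity, with $c(g,x)$ depending only on $(x,gx)$. For each $k$ let $\lambda_k$ be an atomless Borel probability measure with $\lambda_k(E_k)=1$ for a Borel set $E_k\subset O_k$, and let $0<T_k<\infty$ be such that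
$$\sum_{y\in Gx}e^{C(x,y)}\le T_k\qquad(x\in E_k).\tag{3}$$
Then the formula
$$\mu(f)=\sum_{k\ge1}\frac{2^{-k}}{T_k}\int\sum_{y\in Gx}e^{C(x,y)}f(y)\,d\lambda_k(x)\qquad(f\ge0\text{ bounded Borel})$$
defines a finite atomless Borel measure of full support which satisfies (1).

*Proof.* *The integrand is Borel.* Enumerate $G=\{g_1,g_2,\dots\}$ and let $D_i=\{x:g_jx\ne g_ix\ \forall j<i\}$, an open set. Each $y\in Gx$ is $g_ix$ for exactly one $i$ with $x\in D_i$, namely the first $i$ with $g_ix=y$. So the integrand is $\sum_i1_{D_i}(x)e^{c(g_i,x)}f(g_ix)$. By monotone convergence $\mu$ is a measure, and (3) gives $\mu(X)\le\sum_k2^{-k}=1$.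

*Atomless.* Fix $z\in X$. The set $\{x:z\in Gx\}=Gz$ is countable, hence $\lambda_k$-null for every $k$, so $\mu(\{z\})=0$.

*Full support.* Since $C(x,x)=c(1,x)=0$, the terms $y=x$ give $\mu\ge\sum_k2^{-k}T_k^{-1}\lambda_k$. Every nonempty open set contains some $O_k$, and $\lambda_k(O_k)=1$.

*Transformation rule.* Let $g\in G$ and $B$ be Borel. Substitute $y=gz$ in the orbit sum and use (2):
$$\sum_{y\in Gx}e^{C(x,y)}1_{gB}(y)=\sum_{z\in Gx}e^{C(x,gz)}1_B(z)=\sum_{z\in Gx}e^{C(x,z)}e^{c(g,z)}1_B(z).$$
Integrating against $\lambda_k$ and summing over $k$ gives $\mu(gB)=\int_Be^{c(g,z)}\,d\mu(z)$. $\blacksquare$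

So we need a continuous cocycle for which the orbit sums (3) converge at many points. Which cocycles are available? The simplest are increments $c(g,x)=\psi(gx)-\psi(x)$ of a continuous function $\psi$; they depend only on $(x,gx)$. But one such $\psi$ is not enough. It is bounded on $X$, so $C(x,y)\ge\min\psi-\max\psi$, and over an infinite orbit the sum (3) diverges.

We want $C(x,y)$ to fall like $-\delta|y|_x$, where
$$|y|_x=\min\{\ell(g):gx=y\}\qquad(y\in Gx)$$
is the orbit distance. Could $-\delta|y|_p$, for one point $p$, be spread from the orbit of $p$ to a neighborhood of the orbit? For that one would like a neighborhood $V$ of $p$ whose translates along the orbit are pairwise disjoint. For an irrational rotation of the circle no such $V$ exists: infinitely many disjoint arcs of equal length do not fit. Disjointness of *finitely many* translates can be arranged. So we can build a tent $\varepsilon'(R-|y|_p)^+$ of finite radius $R$, with a neighborhood that depends on $R$. Its height $\varepsilon'R$ may be large; what $c(g,\cdot)$ feels is only its slope $\varepsilon'$.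

This suggests taking infinitely many tents $\psi_n$, with slopes $\varepsilon_n$ and radii $R_n$, and setting
$$c(g,x)=\sum_{n\ge1}\bigl(\psi_n(gx)-\psi_n(x)\bigr).$$
There are two opposite demands. Continuity of $c$ asks for $\sum\varepsilon_n<\infty$. Convergence of (3) at a point $x$ that lies at the peak of every tent asks that, at distance $m$ with $R_{n-1}<m\le R_n$, the decay $e^{-\varepsilon_nm}$ supplied by the $n$-th tent beat the number $v(m)$ of orbit points. Sub-exponential growth reconciles the two: fix the slopes first, and then choose $R_{n-1}$ so large that $v(m)\le e^{\varepsilon_nm/2}$ for all $m\ge R_{n-1}$. The heights $\varepsilon_nR_n$ need not be summable, so $\sum\psi_n$ may be infinite at the peaks; only its increments along orbits have to make sense.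

The next three sections carry this out: one tent, then a nested sequence of them with a Cantor set of common peaks inside every $O_k$, then the orbit sums. Throughout, $G,\ell,X,\varepsilon$ are as in Theorem 1, and a metric on $X$ is fixed.

## 5. Generic points and one tower

Group elements may fix points without being trivial nearby, and this would spoil the tents. For example, let $f\in\mathrm{Homeo}_+([0,1])$ have $\mathrm{Fix}(f)=[0,\frac13]\cup\{1\}$. At $p=\frac13$ we have $fp=p$, but $f\ne1$ on every neighborhood of $p$: the sets $V$ and $fV$ overlap without $f$ being the identity on $V$. At a point $p<\frac13$ we also have $fp=p$, but there $f=1$ near $p$, and this is harmless. Only boundaries of fixed-point sets are bad; in this example, the boundary of $\mathrm{Fix}(f)$ is $\{\frac13,1\}$.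

**Lemma 7 (generic points).** Let $X_0=X\setminus\bigcup_{g\in G}\partial\,\mathrm{Fix}(g)$. Every nonempty open set contains uncountably many points of $X_0$. If $p\in X_0$ and $gp=hp$, then $g=h$ on a neighborhood of $p$.

*Proof.* Each $\mathrm{Fix}(g)$ is closed, and the boundary of a closed set is closed and nowhere dense. Points are nowhere dense because $X$ has no isolated points. If a nonempty open $O$ met $X_0$ in a countable set, $O$ would be a countable union of nowhere dense sets, against the Baire category theorem. For the second claim, $h^{-1}g$ fixes $p$ and $p\notin\partial\,\mathrm{Fix}(h^{-1}g)$, so $p$ is an interior point of $\mathrm{Fix}(h^{-1}g)$. $\blacksquare$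

**Lemma 8 (one tower).** Let $P\subset X_0$ be finite with points in pairwise distinct orbits, let $R,N\ge1$ be integers and $\varepsilon'>0$, and for each $p\in P$ let a neighborhood of $p$ be prescribed. Then there are open sets $p\in U_p\subset V_p$, with $V_p$ inside the prescribed neighborhood and the $V_p$ $(p\in P)$ pairwise disjoint, and a continuous $\psi:X\to\mathbb R$ such that:

(i) $0\le\psi\le\varepsilon'R$, and $\psi=\varepsilon'R$ on each $U_p$;

(ii) if $\ell(g)\le N$, then $|\psi(gx)-\psi(x)|\le\varepsilon'\ell(g)$ for all $x\in X$;

(iii) if $x\in U_p$, $y\in Gx$ and $|y|_x=m\le R$, then $\psi(y)=\varepsilon'(R-m)$.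

For $G=\langle f\rangle\cong\mathbb Z$ on $[0,1]$ without interior fixed points, and $P=\{p\}\subset(0,1)$, picture a small interval $V\ni p$ with $f^jV$ pairwise disjoint for $|j|\le R+N$, and on $f^jV$ a copy of one bump, scaled to height $\varepsilon'(R-|j|)$. Applying $f$ moves each bump to the next one, and the heights differ by at most $\varepsilon'$.

*Proof.* **Step A: the neighborhoods.** This step chooses $V_p$ so small that all translates by short elements are either disjoint or identified. Only finitely many $g$ have $\ell(g)\le R+N$. For two such $g,h$ and $p,q\in P$: if $p=q$ and $gp=hp$, Lemma 7 gives a neighborhood of $p$ on which $g=h$. Otherwise $gp\ne hq$ (if $p\ne q$ because the orbits are distinct), and since $X$ is Hausdorff, small neighborhoods of $p$ and $q$ have disjoint images under $g$ and $h$. Intersecting finitely many neighborhoods, we obtain $V_p$, inside the prescribed ones, such that for all $p,q\in P$ and $\ell(g),\ell(h)\le R+N$: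
$$\text{if } p=q \text{ and } gp=hp, \text{ then } g=h \text{ on } V_p;\qquad\text{otherwise } gV_p\cap hV_q=\emptyset.\tag{4}$$
With $g=h=1$ this says that the $V_p$ are pairwise disjoint.

**Step B: the tent.** This step writes down $\psi$. Choose continuous $b_p:X\to[0,1]$ with $\mathrm{supp}\,b_p\subset V_p$ and $b_p=1$ on an open neighborhood $U_p$ of $p$; then $U_p\subset V_p$. For $y\in Gp$ with $|y|_p\le R+N$ fix $g_{p,y}$ with $g_{p,y}p=y$ and $\ell(g_{p,y})=|y|_p$, taking $g_{p,p}=1$. By (4) the sets $V_{p,y}=g_{p,y}V_p$ are pairwise disjoint as $(p,y)$ varies. Put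
$$\psi=\sum_{p\in P}\ \sum_{y\in Gp,\ |y|_p\le R}\varepsilon'(R-|y|_p)\,b_p\circ g_{p,y}^{-1}.$$
This is a finite sum of continuous functions, and the summand of $(p,y)$ vanishes outside $V_{p,y}$. Hence for $w\in V_p$ and $|y|_p\le R+N$,
$$\psi(g_{p,y}w)=\varepsilon'(R-|y|_p)^+\,b_p(w),\tag{5}$$
and $\psi=0$ at points outside all $V_{p,y}$ with $|y|_p\le R$. (For $R<|y|_p\le R+N$ both sides of (5) are $0$, because $V_{p,y}$ is disjoint from the sets carrying $\psi$. This is why translates were separated up to $R+N$ and not only up to $R$.) Claim (i) follows, with $y=p$ giving $\psi=\varepsilon'R$ on $U_p$.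

**Step C: the slope.** This step proves (ii). Replacing $(x,g)$ by $(gx,g^{-1})$ if necessary, assume $\psi(x)\ge\psi(gx)$. We may assume $\psi(x)>0$, as otherwise both values are $0$. Then $x=g_{p,y}w$ with $w\in V_p$, $|y|_p<R$, and $\psi(x)=\varepsilon'(R-|y|_p)b_p(w)$. Put $y'=gy$. Then $|y'|_p\le|y|_p+\ell(g)\le R+N$. Both $g_{p,y'}$ and $gg_{p,y}$ have length at most $R+N$ and send $p$ to $y'$, so they agree on $V_p$ by (4). Hence $gx=g_{p,y'}w$, and (5) gives $\psi(gx)=\varepsilon'(R-|y'|_p)^+b_p(w)$. The function $r\mapsto(R-r)^+$ is non-increasing and $1$-Lipschitz, so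
$$\psi(x)-\psi(gx)\le\varepsilon'(|y'|_p-|y|_p)^+\le\varepsilon'\ell(g).$$

**Step D: exact values seen from the top.** This step proves (iii). Let $y=gx$ with $\ell(g)=m\le R$. Clearly $|gp|_p\le m$. If $hp=gp$ with $\ell(h)<m$, then $h=g$ on $V_p$ by (4), so $hx=y$, contradicting $|y|_x=m$. Hence $|gp|_p=m$. Also $g$ and $g_{p,gp}$ agree on $V_p$ by (4), so $y=g_{p,gp}x$, and (5) with $b_p(x)=1$ gives $\psi(y)=\varepsilon'(R-m)$. $\blacksquare$

The parameter $N$ deserves a comment. For a word length, (ii) for generators implies (ii) for all $g$, by adding up along a word. For a general length function the elements with $\ell\le1$ need not generate $G$, so we shall let $N=n$ grow with the level.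

## 6. Nested towers and Cantor sets of common peaks

**Parameters.** Put $\varepsilon_n=\varepsilon2^{-n}$ for $n\ge1$. As $\frac1m\log v(m)\to0$ and tails of geometric series tend to $0$, we can choose integers $1\le R_1<R_2<\cdots$ with
$$v(m)\le e^{\varepsilon_{n+1}m/2}\quad\forall m\ge R_n,\qquad\sum_{m>R_n}e^{-\varepsilon_{n+1}m/2}\le2^{-n}.\tag{6}$$
Put $H_n=\varepsilon_nR_n$, the height of the $n$-th tent. Let $O_1,O_2,\dots$ be a countable base of nonempty open sets of $X$.

**Step 1: nesting the towers.** The aim is to have, inside each $O_k$, uncountably many points that are at the top of every tower from level $k$ on. We build finite sets $P_n\subset X_0$ with points in pairwise distinct orbits and apply Lemma 8 with $P=P_n$, $R=R_n$, $N=n$, $\varepsilon'=\varepsilon_n$, to obtain $V_p,U_p$ $(p\in P_n)$ and $\psi_n$.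

At level $1$, let $P_1=\{p^{(1)}\}$ with $p^{(1)}\in X_0\cap O_1$, and take $V_{p^{(1)}}$ with $\overline{V_{p^{(1)}}}\subset O_1$.

Given level $n$, choose for each $p\in P_n$ two points of $X_0\cap U_p$, called the *children* of $p$, and one further point $p^{(n+1)}\in X_0\cap O_{n+1}$, all in pairwise distinct orbits. This is possible: orbits are countable, while the sets to choose from are uncountable by Lemma 7. Let $P_{n+1}$ be the set of all these points. In Lemma 8 prescribe neighborhoods so small that $\operatorname{diam}V_q<\frac1{n+1}$ for all $q\in P_{n+1}$, that $\overline{V_q}\subset U_p$ if $q$ is a child of $p$, and that $\overline{V_q}\subset O_{n+1}$ if $q=p^{(n+1)}$.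

**Step 2: Cantor sets and coin tossing.** This step puts an atomless measure on the common peaks. Fix $k\ge1$ and consider an infinite path $p_k=p^{(k)},p_{k+1},p_{k+2},\dots$ in which $p_{n+1}$ is a child of $p_n$. The compact sets $\overline{V_{p_n}}$ are nested, since $\overline{V_{p_{n+1}}}\subset U_{p_n}\subset V_{p_n}$, and their diameters tend to $0$, so they intersect in one point $x$. For all $n\ge k$ we have $x\in\overline{V_{p_{n+1}}}\subset U_{p_n}$.

Labeling the two children of each point by $0$ and $1$ identifies the set of paths with $\{0,1\}^{\mathbb N}$. The map $\{0,1\}^{\mathbb N}\to X$, path $\mapsto x$, is continuous, because paths that agree up to level $n\ge2$ give points at distance less than $\frac1n$. It is injective, because two paths that differ at level $n$ give points in two of the sets $V_q$, $q\in P_n$, which are pairwise disjoint. Let $E_k$ be the image, a compact set contained in $\overline{V_{p^{(k)}}}\subset O_k$, and let $\lambda_k$ be the image of the fair coin-tossing measure. By injectivity $\lambda_k$ is an atomless probability measure on $E_k$. To repeat the property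 that matters:
$$\text{if } x\in E_k \text{ and } n\ge k, \text{ then } x\in U_p \text{ for some } p\in P_n.\tag{7}$$

## 7. Convergence of the orbit sums: end of the proof of Theorem 1

**Step 3: the cocycle is continuous and small.** Put
$$c(g,x)=\sum_{n\ge1}\bigl(\psi_n(gx)-\psi_n(x)\bigr).$$
Lemma 8(ii) was applied with $N=n$, so for $n\ge\ell(g)$ the $n$-th term is at most $\varepsilon_n\ell(g)$ in absolute value. As $\sum\varepsilon_n=\varepsilon<\infty$, the series converges uniformly in $x$, and $c(g,\cdot)$ is continuous. If $\ell(g)\le1$, the bound holds for every $n\ge1$, so $|c(g,x)|\le\sum_n\varepsilon_n=\varepsilon$. Writing $\psi_n(ghx)-\psi_n(x)=(\psi_n(ghx)-\psi_n(hx))+(\psi_n(hx)-\psi_n(x))$ and summing gives $c(gh,x)=c(g,hx)+c(h,x)$. Finally $c(g,x)$ depends only on $(x,gx)$, and in the notation of Section 4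
$$C(x,y)=\sum_{n\ge1}\bigl(\psi_n(y)-\psi_n(x)\bigr)\qquad(y\in Gx).$$

**Step 4: summability.** This step verifies (3), and it is where growth enters. Let $x\in E_k$, and put $h_k=\sum_{j<k}H_j$. Look at the $n$-th term of $C(x,y)$. For $n<k$ it is at most $\max\psi_n=H_n$, because $\psi_n\ge0$. For $n\ge k$, (7) and Lemma 8(i) give $\psi_n(x)=H_n=\max\psi_n$, so the term is $\le0$. If moreover $m=|y|_x\le R_n$, Lemma 8(iii) gives $\psi_n(y)=\varepsilon_n(R_n-m)$, so the term equals exactly $-\varepsilon_nm$. Consequently
$$C(x,y)\le h_k\ \text{ always},\qquad C(x,y)\le h_k-\varepsilon_nm\ \text{ if } R_{n-1}<m=|y|_x\le R_n,\ n>k.$$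
At most $v(R_k)$ points $y$ have $|y|_x\le R_k$, and at most $v(m)$ have $|y|_x=m$. For $m>R_{n-1}$, (6) with $n-1$ in place of $n$ says $v(m)\le e^{\varepsilon_nm/2}$, so $v(m)e^{-\varepsilon_nm}\le e^{-\varepsilon_nm/2}$. Splitting the orbit at distances $R_k,R_{k+1},\dots$,
$$\sum_{y\in Gx}e^{C(x,y)}\le e^{h_k}v(R_k)+e^{h_k}\sum_{n>k}\ \sum_{m>R_{n-1}}e^{-\varepsilon_nm/2}\le e^{h_k}\Bigl(v(R_k)+\sum_{n>k}2^{-(n-1)}\Bigr)\le e^{h_k}\bigl(v(R_k)+1\bigr)=:T_k,$$
because $\sum_{n>k}2^{-(n-1)}=2^{-(k-1)}\le1$.

**Step 5: the measure.** All hypotheses of Lemma 6 hold for $c$, $E_k$, $\lambda_k$ and $T_k$. The lemma gives a finite atomless fully supported $\mu$ with (1). The cocycle identity and the bound $|c(g,\cdot)|\le\varepsilon$ for $\ell(g)\le1$ were shown in Step 3. This proves Theorem 1. $\blacksquare$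

## 8. The conjugacy on each 1-manifold: proof of Theorem 2

Let $G\subset\mathrm{Homeo}_+(M)$ be finitely generated of sub-exponential growth, $S$ a finite generating set, $\varepsilon>0$, and $\ell$ the word length for $S$. Multiplying $\mu$ by a constant does not affect (1), so the measure of Theorem 1 may be taken to be a probability measure.

**The interval $[0,1]$.** Apply Theorem 1 with $X=[0,1]$, and then Lemma 5. We get $D(hgh^{-1})(t)=e^{c(g,h^{-1}(t))}$, continuous and positive. For $s\in S$ we have $\ell(s)\le1$, so this lies in $[e^{-\varepsilon},e^{\varepsilon}]$.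

**The circle $S^1=\mathbb R/\mathbb Z$.** Apply Theorem 1 with $X=S^1$. For $a\ne b$ let $[a,b]$ be the closed arc from $a$ to $b$ in the positive direction, and let $h(x)=\mu([0,x])$ mod $1$, with $h(0)=0$. As $x$ runs through $[0,1)$, $\mu([0,x])$ increases strictly and continuously from $0$ towards $1$. So $h$ is an orientation-preserving homeomorphism, it maps $[a,b]$ to the arc $[h(a),h(b)]$, whose length is $\mu([a,b])$, and $h_*\mu=\mathrm{Leb}$. Let $\varphi=hgh^{-1}$. It maps the arc $[h(a),h(b)]$ to $h(g[a,b])$, an arc of length
$$\mu(g[a,b])=\int_{[a,b]}e^{c(g,x)}d\mu(x)=\int_{[h(a),h(b)]}e^{c(g,h^{-1}(t))}dt.$$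
So a lift $\tilde\varphi:\mathbb R\to\mathbb R$ satisfies $\tilde\varphi(u+\tau)-\tilde\varphi(u)=\int_u^{u+\tau}e^{c(g,h^{-1}(t))}dt$ for $0<\tau<1$. Hence $\varphi$ is $C^1$ with derivative $e^{c(g,h^{-1}(t))}>0$, and the same holds for $\varphi^{-1}=hg^{-1}h^{-1}$. For $s\in S$ the derivative lies in $[e^{-\varepsilon},e^\varepsilon]$.

**The cases $[0,1)$ and $\mathbb R$.** Identify $\mathbb R$ with $(0,1)$ by an orientation-preserving homeomorphism. Orientation-preserving homeomorphisms of $[0,1)$ or $(0,1)$ extend to $[0,1]$ by fixing the added endpoints. By the case $[0,1]$, some $h\in\mathrm{Homeo}_+([0,1])$ conjugates the extended group into $\mathrm{Diff}^1_+([0,1])$. Since $h$ fixes $0$ and $1$, restriction gives a conjugacy into $\mathrm{Diff}^1_+([0,1))$, respectively $\mathrm{Diff}^1_+((0,1))$. In the second case compose with an orientation-preserving $C^\infty$ diffeomorphism $(0,1)\to\mathbb R$. $\blacksquare$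

**Remark.** The regularity $C^1$ cannot be improved to $C^{1+\alpha}$ for any $\alpha>0$. By Navas (GAFA 18, 2008), finitely generated subgroups of $\mathrm{Diff}^{1+\alpha}_+([0,1])$ of sub-exponential growth are virtually nilpotent, whereas groups of intermediate growth do occur in $\mathrm{Diff}^1_+([0,1])$; by Gromov's theorem these are not virtually nilpotent. This remark is not used anywhere.

## 9. A slow length function on a countable group: proof of Theorem 3

Section 8 used finite generation only to have a word length; the conjugacy itself needs only Theorem 1, hence only a sub-exponential length function. So Theorem 3 follows from the next lemma. Its idea is to generate $G$ by a sequence $s_1,s_2,\dots$ and to make the later generators so expensive that each joins only when the growth of the earlier ones is already under control.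

**Lemma 9.** A countable group $G$ all of whose finitely generated subgroups have sub-exponential growth has a sub-exponential length function.

*Proof.* Let $G=\{s_1,s_2,\dots\}$, repetitions allowed, and $G_j=\langle s_1,\dots,s_j\rangle$. Given integers $1\le L_1<L_2<\cdots$, give $s_i^{\pm1}$ the weight $L_i$. For $g\in G_j$ let $\ell_j(g)$ be the minimal total weight of a word in $s_1^{\pm1},\dots,s_j^{\pm1}$ representing $g$, and let $v_j(m)$ be the number of $g\in G_j$ with $\ell_j(g)\le m$. As all $L_i\ge1$, a word of weight $\le m$ has at most $m$ letters, so $v_j$ is bounded by the word growth of $G_j$. Hence $\frac1m\log v_j(m)\to0$.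

**Step A: adding one expensive generator.** The claim is that, given $\eta>0$ and $L_1,\dots,L_j$, for all sufficiently large $L=L_{j+1}$ we have $v_{j+1}(m)\le e^{\eta m}$ for all $m\ge L$.

Choose $C\ge1$ with $v_j(m)\le Ce^{\eta m/4}$ for all $m\ge0$; it does not depend on $L$. If $\ell_{j+1}(g)\le m$, cut a word of minimal weight at the letters $s_{j+1}^{\pm1}$:
$$g=a_0s_{j+1}^{\pm1}a_1s_{j+1}^{\pm1}\cdots s_{j+1}^{\pm1}a_k,\qquad a_i\in G_j,\qquad kL+\sum_i\ell_j(a_i)\le m.$$
So $k\le K:=\lfloor m/L\rfloor$. For given $k$ there are $2^k$ choices of signs, and $\binom{m+k+1}{k+1}$ tuples $(m_0,\dots,m_k)$ of non-negative integers with sum at most $m$. For a given tuple, the number of $(a_0,\dots,a_k)$ with $\ell_j(a_i)=m_i$ is at most $\prod_iCe^{\eta m_i/4}\le C^{k+1}e^{\eta m/4}$. Since $\binom{m+k+1}{k+1}=\binom{m+k+1}{m}$ increases with $k$,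
$$v_{j+1}(m)\le\sum_{k\le K}2^k\binom{m+k+1}{k+1}C^{k+1}e^{\eta m/4}\le(K+1)(2C)^{K+1}\binom{m+K+1}{K+1}e^{\eta m/4}.$$
Put $q=K+1$. For $m\ge L$ we have $q\le\frac mL+1\le\frac{2m}L$. We use $\binom{m+q}q\le\bigl(e(m+q)/q\bigr)^q$. The right side increases with real $q>0$: the derivative of $q\bigl(1+\log\frac{m+q}q\bigr)$ is $1+\log\frac{m+q}q-\frac m{m+q}>0$. Replacing $q$ by $\frac{2m}L$, we get $\binom{m+q}q\le\bigl(e(1+\tfrac L2)\bigr)^{2m/L}$. With $q\le e^q\le e^{2m/L}$ and $(2C)^q\le(2C)^{2m/L}$,
$$\log v_{j+1}(m)\le m\Bigl[\tfrac2L\bigl(1+\log(2C)+\log(e(1+\tfrac L2))\bigr)+\tfrac\eta4\Bigr].$$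
The bracket tends to $\frac\eta4$ as $L\to\infty$, so it is at most $\eta$ for all large $L$. This proves the claim.

**Step B: the length function.** Here we choose the weights and read off the growth. Put $L_1=1$ and choose inductively $L_{j+1}>L_j$ as in the claim with $\eta=\frac1{j+1}$. Let $\ell(g)$ be the minimal weight of a word in all the $s_i^{\pm1}$ representing $g$. It is integer-valued, symmetric and subadditive, and $\ell(1)=0$. For $m<L_{j+1}$, words of weight $\le m$ use only $s_1,\dots,s_j$, so $v(m)=v_j(m)<\infty$; in particular balls are finite. For $L_j\le m<L_{j+1}$ with $j\ge2$, the claim gives $v(m)=v_j(m)\le e^{m/j}$, so $\frac1m\log v(m)\le\frac1j$. Hence $\frac1m\log v(m)\to0$. $\blacksquare$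

## 10. Exponential growth obstructs continuous densities: proof of Theorem 4

The implication (a)$\Rightarrow$(b) is Theorem 1 applied to a word length. For (b)$\Rightarrow$(a), suppose $G$ has exponential growth; we exhibit one action for which (b) fails. The action should force the density to be almost constant far out in the group.

**Step 1: the action.** $G$ is infinite. Fix a finite symmetric generating set $S$ with word length $|\cdot|$. Let $K$ be a Cantor set and $X=(G\times K)\cup\{\infty\}$ the one-point compactification of $G\times K$, where $G$ is discrete. As $G\times K$ is locally compact, Hausdorff and second countable, $X$ is compact and metrizable. It has no isolated points: $K$ has none, and $\infty$ is a limit point because $G$ is infinite. Let $G$ act by homeomorphisms through $g(x,t)=(gx,t)$, $g\infty=\infty$. Suppose $\mu$ and $c$ are as in (b).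

**Step 2: a homomorphism at infinity.** Here we extract from $c$ its value at $\infty$. The rule for $h$ says that $B\mapsto\mu(hB)$ has density $e^{c(h,\cdot)}$, so
$$\int_Be^{c(gh,z)}d\mu(z)=\mu(g(hB))=\int_{hB}e^{c(g,x)}d\mu(x)=\int_Be^{c(g,hz)+c(h,z)}d\mu(z)$$
for all Borel $B$. Densities are unique almost everywhere, so $c(gh,z)=c(g,hz)+c(h,z)$ for $\mu$-almost every $z$. A set of full measure is dense because $\mu$ has full support, so by continuity the identity holds everywhere. At the fixed point $\infty$ it says that $\chi(g)=c(g,\infty)$ is a homomorphism $G\to\mathbb R$.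

**Step 3: the mass of each fiber is nearly $e^{\chi(g)}$.** Let $W(g)=\mu(\{g\}\times K)$. It is positive, since $\{g\}\times K$ is open and nonempty, and finite. For $s\in S$ we have $W(sg)=\int_{\{g\}\times K}e^{c(s,\cdot)}d\mu$. Let $\delta>0$. By continuity of the finitely many $c(s,\cdot)$ at $\infty$ we have $|c(s,x)-\chi(s)|\le\delta$ outside a compact subset of $G\times K$, hence outside $F\times K$ for some finite $F\subset G$. Therefore
$$|\log W(sg)-\log W(g)-\chi(s)|\le\delta\qquad(s\in S,\ g\notin F).$$
Write $g=s_n\cdots s_1$ with $n=|g|$, $s_i\in S$, and follow the path $1,\ s_1,\ s_2s_1,\dots,\ s_n\cdots s_1=g$. Its $i$-th point has length $i$, so no element is visited twice, and at most $|F|$ steps start in $F$. Each of these contributes an error at most $b:=\max_{s\in S,\,f\in F}|\log W(sf)-\log W(f)-\chi(s)|$ (put $b=0$ if $F=\emptyset$). Since $\chi(g)=\sum_i\chi(s_i)$, adding up gives, with $C_\delta=|F|\,b+|\log W(1)|$,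
$$|\log W(g)-\chi(g)|\le\delta|g|+C_\delta .$$

**Step 4: pairing $g$ with $g^{-1}$.** The homomorphism $\chi$ is unknown, but it cancels in this pairing: $\chi(g)+\chi(g^{-1})=0$ and $|g^{-1}|=|g|$, so $\sqrt{W(g)W(g^{-1})}\ge e^{-\delta|g|-C_\delta}$. By the inequality of arithmetic and geometric means,
$$\mu(X)\ge\sum_gW(g)=\tfrac12\sum_g\bigl(W(g)+W(g^{-1})\bigr)\ge\sum_g\sqrt{W(g)W(g^{-1})}\ge e^{-C_\delta}\sum_ge^{-\delta|g|}.$$
Let $\omega>0$ be the exponential growth rate from Section 1 and take $\delta<\omega$. For every $m$ the last sum is at least $v(m)e^{-\delta m}\ge e^{(\omega-\delta)m}$, so it diverges. This contradicts $\mu(X)<\infty$. $\blacksquare$
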